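# Accessible boundary points and exceptional times of stable processes

## 1. Two theorems about good starting times

**Main Theorem.** Let $d\ge 1$, $0<\alpha<2$, and let $X=\{X_t\}_{t\ge 0}$ be the isotropic symmetric $\alpha$-stable Lévy process in $\mathbb R^d$, with jump density $\nu(x,y)=\mathcal A_{d,-\alpha}|y-x|^{-d-\alpha}$. For a bounded open set $D\subset\mathbb R^d$ with $0\in\partial D$ put
$$\tau_D=\inf\{t\ge 0:X_t\notin D\},\qquad s_D(y)=E^y\tau_D,\qquad \Lambda_0(s_D)=\int_D s_D(y)\,\nu(y,0)\,dy\in(0,\infty].$$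
Say that $D$ has property (P) if almost surely there is a random time $\tau_0$ such that $X_t-X_{\tau_0}\in D$ for all $t\in(\tau_0,\tau_0+1)$. The time $\tau_0$ may depend on the whole path; it need not be a stopping time.

**Theorem A.** Let $\alpha\le d$ (that is, $d\ge 2$, or $d=1$ and $\alpha\le 1$). There is a bounded open $D$ with $0\in\partial D$ and $\Lambda_0(s_D)<\infty$ which has property (P). More generally, for every Borel $\varphi:(0,\infty)\to(0,\infty)$ bounded on compact subsets of $(0,\infty)$, the set $D$ can be chosen so that (P) holds and $\int_D s_D(y)\varphi(|y|)\,dy<\infty$.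

**Theorem B.** Let $d=1<\alpha<2$. If $D$ is bounded and open, $0\in\partial D$ and $\Lambda_0(s_D)<\infty$, then almost surely there are no $\tau_0\ge 0$ and $\ell>0$ with $X_t-X_{\tau_0}\in D$ for all $t\in(\tau_0,\tau_0+\ell)$. With the known result quoted next, (P) is then equivalent to $\Lambda_0(s_D)=\infty$.

The background is this. The point $0$ is called *accessible* from $D$ if $\Lambda_0(s_D)=\infty$. It is known that accessibility implies (P), for every $D$ as above and all $d,\alpha$; for a special class of sets (thorns with vertex at $0$) it is known that the two are equivalent. Krzysztof Bogdan, Tadeusz Kulczycki and Mateusz Kwaśnicki, in "Estimates and structure of $\alpha$-harmonic functions", arXiv:math/0607561 (2006), conjecture that the equivalence holds for every bounded open $D$ with $0\in\partial D$; they relate it to the continuous convergence to $0$ of the trajectories of the corresponding conditional process at its lifetime. The Main Theorem says that the conjecture is false as stated, and that it holds exactly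 for those $(d,\alpha)$ with $\alpha>d$. Theorem A says more than that $\Lambda_0$ is the wrong integral when $\alpha\le d$: no condition of the form $\int_D s_D\,\varphi(|y|)\,dy=\infty$, with $\varphi$ as in the theorem, is necessary for (P). Theorem B says more than that (P) fails: even a random, arbitrarily short time interval is impossible.

In words, (P) asks whether the path has an instant after which its increment stays in $D$ for one unit of time. Since $0\in\partial D$ is not in $D$, and $X_t-X_{\tau_0}\to0$ as $t\downarrow\tau_0$, the increment must set out from $0$ through $D$ without touching $D^c$. The integral $\Lambda_0$ measures how much room $D$ leaves near $0$. The property concerns increments only, so the starting point of $X$ is irrelevant.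

## 2. Exit times, the integral $\Lambda_0$, and textbook facts

The generator of $X$ is
$$\Delta^{\alpha/2}\varphi(x)=\lim_{\varepsilon\to0^+}\int_{|y-x|>\varepsilon}[\varphi(y)-\varphi(x)]\,\nu(x,y)\,dy,\qquad \mathcal A_{d,\gamma}=\frac{\Gamma((d-\gamma)/2)}{2^\gamma\pi^{d/2}|\Gamma(\gamma/2)|}\quad(-2<\gamma<2).$$
Paths are right-continuous with left limits. We write $P^y,E^y$ for start at $y$ and $P=P^0$, $E=E^0$; $P_t$ and $p_t$ are the semigroup and the transition density; $|E|$ is Lebesgue measure; $\nu(y,B)=\int_B\nu(y,w)\,dw$. The probability space is complete and the filtration satisfies the usual conditions. Constants $C,c$ may change from line to line. We use these facts.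

* (F1) Scaling: under $P^0$, $(X_{\lambda^\alpha t})_t$ and $(\lambda X_t)_t$ have the same law. The law is rotation invariant. The density satisfies $p_t(x)\asymp t^{-d/\alpha}\wedge t|x|^{-d-\alpha}$ (Blumenthal–Getoor 1960); in particular $\|p_t\|_\infty=t^{-d/\alpha}\|p_1\|_\infty<\infty$.
* (F2) The strong Markov property and Blumenthal's zero–one law.
* (F3) By Lévy's inequality, $P(\sup_{s\le t}|X_s|\ge a)\le 2P(|X_t|\ge a)\le Cta^{-\alpha}$.
* (F4) Lévy system: for a stopping time $\zeta$ and Borel $\Phi\ge0$ vanishing on the diagonal, $E^x\sum_{s\le\zeta}\Phi(X_{s-},X_s)=E^x\int_0^\zeta\int\Phi(X_s,w)\nu(X_s,w)\,dw\,ds$.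
* (F5) Time reversal: for fixed $q>0$, $X_{q-}=X_q$ a.s., and if $X_0=0$ then $(X_{(q-s)-}-X_q)_{0\le s<q}$ has the law of $(X_s)_{0\le s<q}$.

**Exit times of bounded sets are bounded.** Let $D\subset B(0,R)$. Since $|y+x|^2+|y-x|^2=2|y|^2+2|x|^2$, one of $|y\pm x|$ is at least $|x|$. So by symmetry $P^y(|X_1|\ge R)\ge\frac12P^0(|X_1|\ge R)=:c>0$ for all $y$, whence $P^y(\tau_D>k)\le(1-c)^k$ and $\sup s_D<\infty$.

**A lower bound.** If $y\in D$ and $\varrho=\mathrm{dist}(y,D^c)$, then $D\supset B(y,\varrho)$ and scaling gives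
$$s_D(y)\ge E^0\tau_{B(0,\varrho)}=E^0\tau_{B(0,1)}\;\mathrm{dist}(y,D^c)^\alpha. \tag{1}$$

**Example (an accessible point).** Suppose $D$ contains a truncated open cone with vertex $0$. On a narrower cone with the same axis, near $0$, $\mathrm{dist}(y,D^c)\ge c|y|$. By (1), $\Lambda_0(s_D)\ge c\int|y|^{\alpha}|y|^{-d-\alpha}dy=\infty$ over that narrower cone. So $0$ is accessible; for instance when $D=(0,1)\subset\mathbb R$.

**Example (an inaccessible point).** Since $s_D$ is bounded, $0$ is inaccessible as soon as $\int_D|y|^{-d-\alpha}dy<\infty$. In $d=1$ take $D=\bigcup_{k\ge1}(2^{-k},2^{-k}+8^{-k})$. Then $\int_D|y|^{-1-\alpha}dy\le\sum_k8^{-k}2^{k(1+\alpha)}<\infty$, because $1+\alpha<3$.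

## 3. Stopping times never work at an inaccessible point

The first thing to try is to test one given starting time. This works perfectly, for all $d$ and $\alpha$, and it shows why one might believe the conjecture.

**Proposition 1.** Suppose $\Lambda_0(s_D)<\infty$ and $X_0=0$. Then a.s. there are times $s>0$, $s\to0$, with $X_s\notin D$. Consequently, if $\tau_0$ is a stopping time, or a random time with values in a fixed countable set, then a.s. on $\{\tau_0<\infty\}$ there is no $\ell>0$ with $X_t-X_{\tau_0}\in D$ for all $t\in(\tau_0,\tau_0+\ell)$.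

*Proof.* Let $W_n=\{2^{-n}<|x|<2^{1-n}\}$, $t=t_n=2^{-n\alpha}$ and $a_n=\int_{W_n\cap D}s_D(y)|y|^{-d-\alpha}dy$. As $\Lambda_0(s_D)<\infty$, $a_n\to0$. By scaling $P(X_t\in W_n)=P(1<|X_1|<2)=:p>0$, and $\|p_t\|_\infty=2^{nd}\|p_1\|_\infty$. Hence
$$E[s_D(X_t);X_t\in W_n\cap D]\le C2^{nd}\int_{W_n\cap D}s_D\,dy\le C2^{nd}2^{(1-n)(d+\alpha)}a_n\le C't\,a_n .$$
By the Markov property at $t$ and Markov's inequality, the probability that $X_t\in W_n\cap D$ and $X$ stays in $D$ during $[t,2t]$ is at most $C'a_n$. So $P(X_s\notin D\text{ for some }s\in[t_n,2t_n])\ge p-C'a_n\ge p/2$ for large $n$. The event that this happens for infinitely many $n$ has probability at least $p/2$ and lies in $\mathcal F_{0+}$, so by Blumenthal's law it has probability one. For a stopping time apply this to $X_{\tau_0+\cdot}-X_{\tau_0}$; for a countable set of times take a union of null sets. $\square$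

The approach stops exactly at the word "countable". Property (P) allows $\tau_0$ to range over uncountably many times, and an uncountable union of null events may have full probability. Everything depends on how strongly the failures at different starting times of *one* path are correlated.

Compare the case of a trivial obstacle. Let $\alpha\le d$ and $D=B(0,1)\setminus\{0\}$. In Lemma 1(e) below we shall see that a.s. $X_s\ne X_0$ for all $s>0$. So an integer $k$ with $\sup_{s\le1}|X_{k+s}-X_k|<1$ is a good time, and by independence some $k$ has this property a.s. Here countably many candidates suffice, and by the cone example $0$ is accessible. To beat an inaccessible $0$, the time must be found by a limit procedure.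

Here is the computation behind Theorem A. Suppose obstacles are small balls centered at the points of a Poisson process of intensity $\lambda$, and that $m$ starting times $t_1,\dots,t_m$ are spoiled when a Poisson point falls into sets $Q_1,\dots,Q_m$ respectively. If the $Q_i$ were disjoint with $\lambda|Q_i|\le a$, then
$$P(\text{all }m\text{ times are spoiled})=\prod_i(1-e^{-\lambda|Q_i|})\le(1-e^{-a})^m,$$
which is small once $m\gg e^a$, no matter how large $a$ is. A single start is spoiled with probability close to one when $\lambda|Q_i|$ is large, and yet one of many starts survives. In our setting $Q_i$ is the part of an annulus covered by the $\varepsilon$-neighborhood of $\{X_s-X_{t_i}:t_i\le s\le t_i+1\}$. These sets come from overlapping pieces of one path, shifted by different vectors, so they are not disjoint. But if the volume of an $\varepsilon$-neighborhood of the path tends to $0$ as $\varepsilon\to0$, two shifted copies have negligible overlap. That is where $\alpha\le d$ enters.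

## 4. Sausages of vanishing volume when $\alpha\le d$

In Sections 4–6, $\alpha\le d$ and $X_0=0$. Put
$$S_\varepsilon(t)=\{x:\inf_{s\le t}|X_s-x|<\varepsilon\},\quad v_\varepsilon(t)=E|S_\varepsilon(t)|,\quad \mathcal R(t)=\overline{\{X_s:0\le s\le t\}},\quad H_x=\inf\{s\ge0:|X_s-x|<\varepsilon\}.$$
The set $S_\varepsilon(t)$ is called the $\varepsilon$-sausage. For a path that rests at $0$ until one jump to $a$ and then rests there, it is $B(0,\varepsilon)\cup B(a,\varepsilon)$: jumps leave no trace.

**Lemma 1.** Let $\alpha\le d$.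

(a) $v_\varepsilon(t)<\infty$ and $v_\varepsilon(kt)\le k\,v_\varepsilon(t)$ for $k\in\mathbb N$.

(b) $E|S_\varepsilon(t)|^2\le2v_\varepsilon(t)^2$ for $t>0$; hence $P(|S_\varepsilon(t)|\ge\frac12v_\varepsilon(t))\ge\frac18$.

(c) $v_\varepsilon(1)\to0$ as $\varepsilon\to0$.

(d) Let $\pi_t(x)=P(x\in\mathcal R(t))$. Then $\pi_t(x)=0$ for all $x\ne0$, $t>0$. For compact $V\not\ni0$ and $t>0$, $\sup_{x\in V}P(x\in S_\varepsilon(t))\to0$ as $\varepsilon\to0$.

(e) For $0<a<b$, $P(0\in\overline{\{X_s:a\le s\le b\}})=0$.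

*Proof.* **Preparation: replacing $S_\varepsilon$ by hitting times.** If $x\in S_\varepsilon(t)$, then $H_x\le t$. If $H_x\le t$ but $x\notin S_\varepsilon(t)$, then $H_x=t$ and by right-continuity $|X_t-x|=\varepsilon$, which has probability $0$ for $t>0$. So $v_\varepsilon(t)=\int P(H_x\le t)\,dx$, and by translation invariance $\int P^y(H_x\le t)\,dx=v_\varepsilon(t)$ for every $y$.

**(a), finiteness and subadditivity.** Let $c_\varepsilon=E\int_0^11_{|X_s|<\varepsilon}ds$, positive by right-continuity at $0$. At time $H_x$ we have $|X_{H_x}-x|\le\varepsilon$, so as long as $|X_{H_x+s}-X_{H_x}|<\varepsilon$ the path is within $2\varepsilon$ of $x$. The strong Markov property gives $E\int_0^{t+1}1_{|X_s-x|<2\varepsilon}ds\ge c_\varepsilon P(H_x\le t)$. Integrating in $x$, $c_\varepsilon v_\varepsilon(t)\le(t+1)|B(0,2\varepsilon)|$. Moreover $S_\varepsilon(kt)$ is the union of the sausages over $[jt,(j+1)t]$, $0\le j<k$, each a translate of a copy in law of $S_\varepsilon(t)$.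

**(b), the volume is not too often small.** If $H_x\le H_{x'}\le t$, then after time $H_x$ the path enters $B(x',\varepsilon)$, in the sense of $H_{x'}$, within time $t-H_x\le t$. So
$$E|S_\varepsilon(t)|^2\le2\iint P(H_x\le H_{x'}\le t)\,dx\,dx'\le2\int E\Big[1_{H_x\le t}\int P^{X_{H_x}}(H_{x'}\le t)\,dx'\Big]dx=2v_\varepsilon(t)^2 .$$
The Paley–Zygmund inequality $P(Z\ge\frac12EZ)\ge\frac14(EZ)^2/EZ^2$ gives the bound $\frac18$.

**(c), the volume vanishes.** As $\bigcap_\varepsilon S_\varepsilon(1)=\mathcal R(1)$, dominated convergence gives $v_\varepsilon(1)\downarrow\mu:=E|\mathcal R(1)|<\infty$. Let $\mathcal R'=\overline{\{X_s:1\le s\le2\}}$. Since $\mathcal R(2)=\mathcal R(1)\cup\mathcal R'$ and $E|\mathcal R'|=\mu$, scaling gives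
$$2^{d/\alpha}\mu=E|\mathcal R(2)|=2\mu-E|\mathcal R(1)\cap\mathcal R'| .$$
Because $d\ge\alpha$, $2^{d/\alpha}\ge2$, and therefore $E|\mathcal R(1)\cap\mathcal R'|=0$. The sets $\mathcal R(1)-X_1$ and $\mathcal R'-X_1$ are independent, and the second has the law of $\mathcal R(1)$. So has the first: since $X_{1-}=X_1$ a.s., $\mathcal R(1)$ is a.s. the closure of $\{X_s:0\le s<1\}$. This equals the closure of $\{X_{u-}:0<u\le1\}$, as left limits are limits of values, and each $X_s$ with $s<1$ is the limit of $X_{u-}$ as $u\downarrow s$. So (F5) applies. Thus $0=E|(\mathcal R(1)-X_1)\cap(\mathcal R'-X_1)|=\int\pi_1(x)^2dx$, so $\pi_1=0$ a.e. and $\mu=\int\pi_1=0$.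

**(d), from almost every point to every point.** By scaling and rotation invariance $\pi_t(x)=\pi_1(t^{-1/\alpha}x)$ is radial in $x$; it is nondecreasing in $t$. As $\pi_1=0$ a.e. and $\pi_1$ is radial, for each $x\ne0$ we have $\pi_s(x)=0$ for a.e. $s>0$, in particular for some $s>t$, so $\pi_t(x)=0$. Hence $P(x\in S_\varepsilon(t))\downarrow\pi_t(x)=0$ for each $x\ne0$. For uniformity let $\eta>0$; for $x_0\in V$ choose $\varepsilon(x_0)$ with $P(x_0\in S_{2\varepsilon(x_0)}(t))<\eta$, and cover $V$ by finitely many balls $B(x_0,\varepsilon(x_0))$. If $\varepsilon$ is at most the smallest of these $\varepsilon(x_0)$ and $x\in V\cap B(x_0,\varepsilon(x_0))$, then $\{x\in S_\varepsilon(t)\}\subset\{x_0\in S_{2\varepsilon(x_0)}(t)\}$.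

**(e), no return to the origin.** By the Markov property at $a$ the probability equals $\int p_a(y)\pi_{b-a}(-y)\,dy=0$. $\square$

The hypothesis $\alpha\le d$ was used only in (c), and everything after (c) rests on it. In Section 8 we shall see that for $\alpha>d=1$ the range has positive measure, so this argument is not available there.

**Lemma 2.** For closed $C\ne\emptyset$ and $\varepsilon>0$ the set $\{x:\mathrm{dist}(x,C)=\varepsilon\}$ is Lebesgue null.

*Proof.* Let $x$ be in this set, $c\in C$ with $|x-c|=\varepsilon$, $0<\varrho<\varepsilon$, and $x'=x+\frac\varrho2\,\frac{c-x}\varepsilon$. Then $|x'-c|=\varepsilon-\varrho/2$, so the ball $B(x',\varrho/2)\subset B(x,\varrho)$ consists of points at distance less than $\varepsilon$ from $c$. At least the fraction $2^{-d}$ of every small ball around $x$ is thus outside the set. A set without density points is null. $\square$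

## 5. Poisson dust: deadly for each start, survived by some start

Fix $R$ with $P(\sup_{s\le2}|X_s|<R/2)\ge\frac34$. Let $B=B(0,R)$, $\bar s=\sup s_B<\infty$ and $U_n=\{2^{-n}R<|x|<2^{1-n}R\}$, $n\ge1$. Let $\varphi$ be given as in Theorem A; the choice $\varphi(u)=u^{-d-\alpha}$ is the one for $\Lambda_0$. Fix $n$. For small $\kappa>0$ let
$$V=\{2^{-n}R+\kappa\le|x|\le2^{1-n}R-\kappa\},\qquad V'=\{2^{-n}R+2\kappa\le|x|\le2^{1-n}R-2\kappa\}.$$
For $A>0$ and $0<\varepsilon<\kappa/2$ let $\mathcal P$ be a Poisson point process on $V$, independent of $X$, of intensity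
$$\lambda=A/v_\varepsilon(1),\qquad\text{and put}\qquad K=\bigcup_{x\in\mathcal P}\overline B(x,\varepsilon).$$
This is a compact subset of $U_n$. The dust gets finer as $\varepsilon\to0$, but a unit of path always meets a number of grains of order $A$. We write $P_K,E_K$ for probability and expectation over $\mathcal P$.

**Lemma 3 (exit times become short).** For each $\eta>0$ there are $\kappa,A$ such that for all $\varepsilon<\kappa/2$ there is $h_K(y)$, jointly measurable in $(y,\mathcal P)$, with $s_{B\setminus K}\le h_K$ on $U_n$ (where $s_{B\setminus K}:=0$ on $K$) and $E_K\int_{U_n}h_K(y)\varphi(|y|)\,dy\le\eta$.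

*Proof.* **Step 1: definition of the majorant.** Let $\Phi=\sup\{\varphi(u):2^{-n}R\le u\le2^{1-n}R\}<\infty$. Choose $\kappa$ with $\bar s\,\Phi\,|U_n\setminus V'|\le\eta/2$. For $t\in(0,1]$, to be chosen, put $h_K=\bar s$ on $U_n\setminus V'$ and
$$h_K(y)=t+\bar s\,P\big(\mathcal P\cap(y+S_\varepsilon(t))=\emptyset\mid\mathcal P\big),\qquad y\in V'.$$
If $\mathcal P$ has a point in $y+S_\varepsilon(t)$, the process $y+X$ has entered $K$ by time $t$. So by the Markov property at $t$, and since $s_{B\setminus K}\le\bar s$, we get $s_{B\setminus K}(y)\le t+\bar s\,P^y(\tau_{B\setminus K}>t)\le h_K(y)$.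

**Step 2: the average over the dust.** The probability that a set of volume $a$ contains no point of $\mathcal P$ is $e^{-\lambda a}$, so for $y\in V'$
$$E_Kh_K(y)=t+\bar s\,E\exp\big(-\lambda|V\cap(y+S_\varepsilon(t))|\big).\tag{2}$$
Split $[0,t]$ into $J$ equal pieces. By Lemma 1(b) and independence of increments, with probability at least $1-(7/8)^J$ the sausage of some piece has volume at least $\frac12v_\varepsilon(t/J)$. By monotonicity and Lemma 1(a), $v_\varepsilon(1)\le\lceil J/t\rceil v_\varepsilon(t/J)\le\frac{2J}tv_\varepsilon(t/J)$, so this volume is at least $\frac t{4J}v_\varepsilon(1)$. If also $\sup_{s\le t}|X_s|<\kappa/2$, then $y+S_\varepsilon(t)\subset B(y,\kappa)\subset V$. Hence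
$$E_Kh_K(y)\le t+\bar s\big[P(\sup_{s\le t}|X_s|\ge\kappa/2)+(7/8)^J+e^{-At/(4J)}\big].$$

**Step 3: choice of parameters.** Choose $J$ large, then $t$ small, then $A$ large, so that the right side is at most $\eta/(2\Phi|U_n|)$. None of the choices depends on $\varepsilon$. Integrating against $\varphi$ over $V'$ and adding the contribution of $U_n\setminus V'$ gives $\eta$. $\square$

**Definition.** A time $t$ is *$K$-good* if $\inf_{s\in[t,t+1]}|X_s-X_t-x|>\varepsilon$ for all $x\in\mathcal P$. Since $\mathcal P$ is finite, $\{X_s-X_t:s\in[t,t+1]\}$ then has positive distance from $K$.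

For example, with a single grain $\mathcal P=\{x\}$, $t$ is good exactly when the closed range of $X-X_t$ over $[t,t+1]$ stays at distance more than $\varepsilon$ from $x$.

**Lemma 4 (some start survives).** Let $n,\kappa,A$ be fixed. For every $[a,b]\subset[0,1]$, $a<b$, and $\eta'>0$ there are $t_1<\dots<t_m$ in $(a,b)$ with
$$\limsup_{\varepsilon\to0}P_K\otimes P(\text{no }t_i\text{ is }K\text{-good})\le\eta'.$$

*Proof.* **Step 1: how many times.** Put $\beta=\eta'/2$, choose $m$ with $(1-e^{-2A/\beta})^m\le\eta'/2$, and take any $t_1<\dots<t_m$ in $(a,b)$. Let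
$$Q_i=\{x\in V:\inf_{s\in[t_i,t_i+1]}|X_s-X_{t_i}-x|\le\varepsilon\}.$$
Then $t_i$ is $K$-good if and only if $\mathcal P\cap Q_i=\emptyset$. By Lemma 2, writing "$<\varepsilon$" instead of "$\le\varepsilon$" changes $Q_i$ by a null set.

**Step 2: overlaps are negligible.** Let $i<j$, $\Delta=X_{t_j}-X_{t_i}$, $W_s=X_{t_j+s}-X_{t_j}$; let $S^W$ be the $\varepsilon$-sausage of $W$ over $[0,1]$ and $\Pi$ the $\varepsilon$-sausage of $X-X_{t_i}$ over $[t_i,t_j]$. Up to null sets $Q_j\subset S^W\cap V$ and $Q_i\subset V\cap(\Pi\cup(\Delta+S^W))$: the path seen from $t_i$ first traces $\Pi$, and after $t_j$ it traces a piece of $\Delta+W$. Here $W$ is independent of $(\Pi,\Delta)$, and $\Delta$ has density $p_{t_j-t_i}$. Using $\int|(z+S)\cap S|\,dz=|S|^2$ and Lemma 1(b),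
$$E|Q_i\cap Q_j|\le\int_VP(x\in\Pi)P(x\in S^W)\,dx+\|p_{t_j-t_i}\|_\infty E|S^W|^2\le v_\varepsilon(1)\Big[\sup_{x\in V}P(x\in S_\varepsilon(1))+2\|p_{t_j-t_i}\|_\infty v_\varepsilon(1)\Big].\tag{3}$$
Multiply by $\lambda=A/v_\varepsilon(1)$: by Lemma 1(c),(d), $\lambda E|Q_i\cap Q_j|\to0$ as $\varepsilon\to0$.

**Step 3: the product bound.** Let $Q_i'=Q_i\setminus\bigcup_{j\ne i}Q_j$; these sets are disjoint. If no $t_i$ is good, then $\mathcal P$ has a point in some $Q_i\cap Q_j$, or a point in every $Q_i'$. Thus
$$P(\text{none good}\mid X)\le\lambda\sum_{i<j}|Q_i\cap Q_j|+\prod_i(1-e^{-\lambda|Q_i|}).$$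
Up to null sets $Q_i\subset S_\varepsilon(2)-X_{t_i}$, so $\lambda|Q_i|\le Z:=\lambda|S_\varepsilon(2)|$, and $EZ=\lambda v_\varepsilon(2)\le2A$. Hence
$$E\prod_i(1-e^{-\lambda|Q_i|})\le P(Z>2A/\beta)+(1-e^{-2A/\beta})^m\le\beta+\eta'/2=\eta' .$$
Together with Step 2 this proves the lemma. $\square$

Note the order of the choices: first $\kappa$ and $A$ (Lemma 3), then the times (Lemma 4, where $m$ depends on $A$), and only then $\varepsilon$. So one cannot fix the obstacles at all scales first and look for times afterwards; obstacles and times must be built together, scale by scale.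

## 6. A tree of times, the set $D$, and the proof of Theorem A

**Inductive construction.** Its purpose is to produce deterministic compact sets $K_n\subset U_n$ and finite sets $\mathcal T_n$ of deterministic times such that, with probability at least $\frac12$, there is a branch of the tree $\mathcal T_0,\mathcal T_1,\dots$ whose $n$-th vertex is $K_n$-good. Goodness must also survive in the limit along the branch; this is what the numbers $\eta_n$ below are for.

Let $q_n=2^{-n-3}$, $\mathcal T_0=\{0\}$, $\eta_0=1$. Suppose a finite $\mathcal T_{n-1}\subset[0,1)$ and $\eta_{n-1}>0$ are given with $[\tau,\tau+\eta_{n-1}]\subset[0,1]$ for $\tau\in\mathcal T_{n-1}$.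

**Step 1: choosing $K_n$ and the children.** Choose $\kappa,A$ by Lemma 3 with $\eta=2^{-n}/4$. For each $\tau\in\mathcal T_{n-1}$ choose finitely many *children* in $(\tau,\tau+\eta_{n-1})$ by Lemma 4 with $\eta'=q_n/(8|\mathcal T_{n-1}|)$; let $\mathcal T_n$ be the set of all children. Choose $\varepsilon$ so small that for each $\tau$ the probability of having no $K$-good child is at most $2\eta'$. Then
$$P_K\otimes P(\text{some }\tau\in\mathcal T_{n-1}\text{ has no }K\text{-good child})\le q_n/4 .$$
By Markov's inequality, $\int_{U_n}h_K\varphi(|y|)\,dy>2^{-n}$ has $P_K$-probability at most $\frac14$, and so has the event that the conditional probability, given $\mathcal P$, that some $\tau$ has no good child exceeds $q_n$. Outside these two events there is a *deterministic* realization $K_n\subset U_n$ with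
$$\int_{U_n}s_{B\setminus K_n}(y)\varphi(|y|)\,dy\le2^{-n},\qquad P(\text{some }\tau\in\mathcal T_{n-1}\text{ has no }K_n\text{-good child})\le q_n.\tag{4}$$

**Step 2: making goodness stable under a small delay.** With $\mathrm{dist}(\cdot,\emptyset)=\infty$ let
$$d_n(t)=\min\Big\{1,\ \inf_{s\in[t,t+1]}\mathrm{dist}(X_s-X_t,K_n),\ \inf_{s\in[t+\frac1{n+1},t+1]}|X_s-X_t|\Big\}.$$
The last infimum keeps the increment away from $0$, which is not in $D$ either. By Lemma 1(e), a.s. $d_n(t)>0$ for every $K_n$-good $t\in\mathcal T_n$. For $\eta\le1$ let $O_n(t,\eta)$ be the event that $\sup_{u\le\eta}|X_{t+u}-X_t|$ and $\sup_{u\le\eta}|X_{t+1+u}-X_{t+1}|$ are both at most $d_n(t)/4$. We claim that on $O_n(t,\eta)\cap\{d_n(t)>0\}$,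
$$d_n(t')\ge d_n(t)/2>0\qquad\text{for all }t'\in[t,t+\eta].$$
Let $s\in[t',t'+1]$. If $s\le t+1$, then $X_s-X_{t'}$ is within $d_n(t)/4$ of $X_s-X_t$. If $s>t+1$, then $s\le t+1+\eta$ and $X_s-X_{t'}$ is within $d_n(t)/2$ of $X_{t+1}-X_t$. And $s\ge t'+\frac1{n+1}$ implies $s\ge t+\frac1{n+1}$. So each infimum drops by at most $d_n(t)/2$.

By right-continuity, $P(d_n(t)>0,\ O_n(t,\eta)\text{ fails})\to0$ as $\eta\to0$. So we can choose $\eta_n\in(0,1]$ such that $[t,t+\eta_n]\subset[\tau,\tau+\eta_{n-1}]$ whenever $t$ is a child of $\tau$, and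
$$P(\exists\,t\in\mathcal T_n:\ d_n(t)>0,\ O_n(t,\eta_n)\text{ fails})\le q_n.$$
This completes the induction. Put
$$D=B(0,R)\setminus\Big(\{0\}\cup\bigcup_{n\ge1}K_n\Big).$$
The $K_n\subset U_n$ are compact and accumulate only at $0$, so $D$ is bounded and open.

**Step 3: property (P).** Let $\mathcal G$ be the event that none of the failures above occurs, for any $n\ge 1$, and $\sup_{s\le2}|X_s|<R/2$. Then $P(\mathcal G)\ge1-\sum_{n\ge1}2q_n-\frac14=\frac12$. On $\mathcal G$, off a null set, let $\theta_0=0$ and let $\theta_n$ be the first $K_n$-good child of $\theta_{n-1}$. The compact intervals $[\theta_n,\theta_n+\eta_n]\subset[0,1]$ are nested and $\theta_n$ is increasing, so $\tau_0:=\lim\theta_n$ lies in all of them. Since $d_n(\theta_n)>0$ and $O_n(\theta_n,\eta_n)$ holds, $d_n(\tau_0)>0$ for all $n\ge1$. Hence for every $n$, $X_s-X_{\tau_0}\notin K_n$ for $s\in[\tau_0,\tau_0+1]$ and $X_s\ne X_{\tau_0}$ for $s\in[\tau_0+\frac1{n+1},\tau_0+1]$. Also $|X_s-X_{\tau_0}|<R$, as $\tau_0+1\le2$. Therefore $X_s-X_{\tau_0}\in D$ for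 all $s\in(\tau_0,\tau_0+1]$.

Letting $s\downarrow\tau_0$ shows $0\in\overline D$; as $0\notin D$, $0\in\partial D$. Finally, the blocks $(X_{2k+s}-X_{2k})_{0\le s\le2}$, $k\ge0$, are independent and identically distributed, and each has a good time with probability at least $\frac12$. So a.s. some block has one, which is (P).

**Step 4: inaccessibility.** Since $D\subset B\setminus K_n$, $s_D\le s_{B\setminus K_n}$. The spheres between the $U_n$ are null, so (4) gives $\int_Ds_D(y)\varphi(|y|)\,dy\le\sum_n2^{-n}<\infty$. With $\varphi(u)=u^{-d-\alpha}$ this says $\Lambda_0(s_D)<\infty$. Theorem A is proved, and the conjecture is disproved. $\blacksquare$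

By Proposition 1, no stopping time can serve as $\tau_0$ for such a set when $\varphi(u)=u^{-d-\alpha}$.

## 7. Gaps of an inaccessible set on the line

From here on $d=1<\alpha<2$, and notation starts afresh. Let $D\subset(-R,R)$ be open, $F=D^c\ni0$, and $\Lambda_0(s_D)<\infty$. Constants $C,c$ depend only on $\alpha$ unless stated otherwise. A *gap* is a component of $D$; $g_0(x)$ is the length of the gap containing $x$, and $g_0=0$ on $F$. In $D=\bigcup_k(2^{-k},2^{-k}+8^{-k})$ the gaps are the given intervals, of lengths $8^{-k}$.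

This section turns the hypothesis $\Lambda_0(s_D)<\infty$ into geometry: near $0$, gaps are short compared with their distance from $0$. For a gap $I=(a,b)$, $s_D(y)\ge s_I(y)=c((y-a)(b-y))^{\alpha/2}$ (Getoor 1961). If an endpoint of some gap were $0$, then $\Lambda_0(s_D)\ge c\int_0^{(b-a)/2}y^{\alpha/2-1-\alpha}dy=\infty$ with $c$ depending on the gap. So every gap has positive distance from $0$. Writing $g$ for the length of $I$ and $M_I=\sup_I|y|$, integration of $s_I$ gives $\Lambda_0(s_D)\ge c\sum_I(g/M_I)^{1+\alpha}$, so this sum converges. Consequently: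

**(G1)** For every $\epsilon\in(0,1]$, all gaps $I$ meeting a sufficiently small neighborhood of $0$ have length at most $\epsilon\,\mathrm{dist}(0,I)$. Indeed, only finitely many gaps have $g>\frac\epsilon2M_I$, and these stay away from $0$. For the others $\mathrm{dist}(0,I)=M_I-g\ge M_I/2$, so $g\le\frac\epsilon2M_I\le\epsilon\,\mathrm{dist}(0,I)$.

**(G2)** $\int_{|x|<t}g_0(x)^\alpha|x|^{-1-\alpha}dx$ is finite for small $t$ and tends to $0$ as $t\to0$. Indeed, by (G1) with $\epsilon=1$ we have $M_I\le2\,\mathrm{dist}(0,I)$ for the gaps meeting $(-t,t)$, so the integral is at most $C\sum(g/M_I)^{1+\alpha}$ over these gaps, and each fixed gap drops out as $t\to0$.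

## 8. Local time: the path covers intervals

Let $Y$ be the stable process on the line. For $\alpha>1$ it has a jointly continuous local time $L_t^x$ (Boylan 1964): a.s. $\int_0^tf(Y_s)\,ds=\int f(x)L_t^x\,dx$ for all $t$ and all Borel $f\ge0$. The open set $\{x:L_1^x>0\}$ has positive measure, as $\int L_1^xdx=1$, and it is contained in the closed range. So the range has positive measure, in contrast to Lemma 1(c). This section extracts from local time the three facts used later.

**Step 1: positive local time produces left limits.** We show that a.s., simultaneously for all $x,t$: if $L_t^x>0$, then $x=Y_{s-}$ for some $s\in(0,t]$. The measure $d_sL_s^x$ on $[0,t]$ is atomless and nonzero, so its support is uncountable and contains some $s\in(0,t]$ which is not a jump time. For every interval $[p,q]\ni s$ that is a neighborhood of $s$ in $[0,t]$, $L_q^x-L_p^x>0$. By continuity the same holds for $x'$ near $x$, so $\int_p^q1_{|Y_v-x|<\xi}dv>0$ for every $\xi>0$. Hence $Y$ takes values arbitrarily close to $x$ at times arbitrarily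 close to $s$, and since $Y$ is continuous at $s$, $x=Y_s=Y_{s-}$.

**Step 2: the covering event.** We define an event of fixed probability on which a path piece covers an interval of length $6r$. First, $P^0(L_1^0>0)>0$. To see this put $Z_\xi=\frac1{2\xi}\int_0^11_{|Y_s|<\xi}ds$, which tends to $L_1^0$ a.s. as $\xi\to0$. By the Markov property
$$EZ_\xi^2\le2\int_0^1\!\!\int_s^1\|p_s\|_\infty\|p_{s'-s}\|_\infty\,ds'\,ds\le C,$$
since $\|p_s\|_\infty=Cs^{-1/\alpha}$ is integrable at $0$ for $\alpha>1$. So the $Z_\xi$ are uniformly integrable. By (F1), $EZ_\xi\ge\int_{1/2}^1\frac1{2\xi}P(|Y_s|<\xi)\,ds\ge c$ for small $\xi$. Hence $EL_1^0>0$. By continuity of $x\mapsto L_1^x$ there is $\eta>0$ with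
$$c_0:=P^0\Big(\inf_{|x|\le\eta}L_1^x>0\Big)>0 .$$
Put $T=2(3/\eta)^\alpha$ and, for $r>0$, $h=Tr^\alpha$. Let $\mathsf A$ be the event that the local time at time $h/2$ of $Y-Y_0$ is positive at every point of $[-3r,3r]$. Scale space by $3r/\eta$ and time by $(3r/\eta)^\alpha=h/2$: this gives $P(\mathsf A)=c_0$ for every $r$. By Step 1, a.s.
$$\mathsf A\subset\big\{\{Y_{s-}-Y_0:0<s\le h\}\supset[-3r,3r]\big\}.\tag{5}$$

**Step 3: the covering event does not depend much on the endpoint.** There is $c_1\in(0,1)$, $c_1\le c_0$, depending on $\alpha$ only, with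
$$P^0(\mathsf A,\,Y_h\in dw)\ge c_1p_h(w)\,dw.\tag{6}$$
By scaling let $r=1$, so $h=T$. There is $M$ with $P^0(\mathsf A,|Y_{T/2}|\le M)>0$. By (F1), $\inf_{|v|\le M}p_{T/2}(w-v)\ge c(1\wedge(|w|+M)^{-1-\alpha})\ge c'p_T(w)$ for all $w$, with $c,c'>0$ depending on $\alpha$ through $T$ and $M$. As $\mathsf A$ depends on the path up to $T/2$ only, the Markov property at $T/2$ gives (6). From now on constants may depend on $T,c_0,c_1$, that is, on $\alpha$.

**Step 4: return after a jump.** Let $r_k\downarrow0$. By (reverse) Fatou, with probability at least $c_0$ infinitely many of the corresponding events $\mathsf A$ occur; on that event, by (5), there are $s\downarrow0$, $s>0$, with $Y_{s-}=Y_0$. Blumenthal's law makes the probability one. The jump times can be listed as a sequence of stopping times, so by the strong Markov property: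
$$\text{a.s., for every jump time }s_0\text{ of }Y\text{ there are }s'\downarrow s_0,\ s'>s_0,\text{ with }Y_{s'-}=Y_{s_0}.\tag{7}$$

## 9. Time reversal and a grid of base points

**Step 1: reversal.** The aim is to turn "starts at an exceptional time" into "ends at an exceptional point", because a path can be tested and stopped as it goes forward. If $\tau_0,\ell$ as in Theorem B exist, choose a rational $q\in(\tau_0,\tau_0+\ell)$ and let $Y_s=X_{(q-s)-}-X_q$ for $s<q$, extended beyond $q$ by an independent stable process to a stable process on $[0,\infty)$ (on an enlarged probability space). Then a.s. $Y_0=0$, and $Y_{s-}=X_{q-s}-X_q$ for $0<s\le q$. With $u=q-\tau_0$ and $z=X_{\tau_0}-X_q$ we get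
$$Y_{s-}-z\in D\ \ (0<s<u),\qquad Y_{u-}=z,\qquad Y_0-z\in D.\tag{8}$$
As $-z\in D$, $0<|z|<R$. For $\delta_0>0$ let $E_{\delta_0}$ be the event that (8) holds for some $u\in(0,\infty)$ and some $|z|>\delta_0$. There are countably many $q$, so it suffices to show $P^*(E_{\delta_0})=0$ (outer probability) for every $\delta_0>0$, where $Y$ is a stable process with $Y_0=0$; then let $\delta_0$ run through $1,\frac12,\frac13,\dots$. Fix $\delta_0$.

**Why a plain first-moment count fails.** One would cover the possible $z$ by cells $[c,c+r)$ of a grid, kill $Y$ when it meets $F+c$, and bound the expected number of cells that the surviving path reaches. Two things go wrong. First, (8) says that $Y$ avoids $F+z$, not $F+c$, and $z\ne c$ in general. Second, consider jumps into a cell from points at distance at least $\delta'$ from it. For fixed $\delta'$ and small $r$, the rate of jumping from $c+y$ into $[c,c+r)$ is about $r\,\nu(y,0)$, and there are about $1/r$ cells. So the expected number of such jumps is of the order of $\int_{|y|\ge\delta'}(\text{occupation density at }y)\,\nu(y,0)\,dy$,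 without a small factor as $r\to0$. The expected number of cells stays bounded but need not tend to $0$.

The first defect is repaired by (5): when $Y$ comes within $r$ of $F+c$, then with probability at least $c_0$ it covers a whole interval of length $6r$, hence also meets $F+z$. The second is repaired by (7): a jump of fixed size cannot land exactly on $z$ before time $u$, because the path would return to $z$ at once, and $0\notin D$. So only jumps from distance less than $\delta'$ matter, with $\delta'$ arbitrarily small. The price is that killing becomes soft, and that the occupation density of the softly killed process near $0$ must be controlled. That is Sections 10 and 11.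

**Step 2: parameters.** The order of choice is: $\epsilon=\epsilon(\alpha)$, then $\delta$ (depending only on $D,\delta_0,\alpha$), then $\gamma$ small, then $\delta'\le\delta$, then $\rho$ small. Put $r=\gamma\rho$, $h=Tr^\alpha$, $F_r=\{x:\mathrm{dist}(x,F)\le r\}$. We require:

* $\epsilon\le\frac1{10}$, and $\epsilon$ is as small as needed in Section 11; $\delta\le\delta_0/2$; all gaps meeting $(-2\delta,2\delta)$ have length at most $\epsilon\,\mathrm{dist}(0,I)$; and $\int_{|x|<4\delta}g_0^\alpha|x|^{-1-\alpha}dx\le\epsilon$ (possible by (G1), (G2));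
* $\gamma\le\epsilon$, and $T\gamma^\alpha$ is so small that $h\le\rho^\alpha$ and $P^0(\sup_{s\le h}|Y_s|\le\rho)\ge\frac12$ (by scaling this depends only on $h/\rho^\alpha=T\gamma^\alpha$);
* $\rho$ is so small that $h\le1\wedge R^\alpha$, $4\rho<\delta'\wedge(\delta_0/2)$, $r<\delta\wedge R$, and gaps meeting $[-3\rho,3\rho]$ have length at most $\frac\gamma3\mathrm{dist}(0,I)\le r$, so that $[-3\rho,3\rho]\subset F_r$.

So $r\ll\rho\ll\delta'\le\delta$, and within distance $3\rho$ of $0$ the set $F$ is $r$-dense. $C_\delta$ denotes constants depending on $D,\delta_0,\delta,\alpha$ only, not on $\gamma,\delta',\rho$.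

**Step 3: soft killing.** For $Y$ started at $x$, let $\mathsf A_j$ be the event $\mathsf A$ for the increments of $Y$ on $[jh,(j+1)h]$. Let $\zeta$ be the first time $(j+1)h$ such that $Y_{jh}\in F_r$ and $\mathsf A_j$ occurs. It is a stopping time.

For a base point $c\in\mathbb R$ use coordinates relative to $c$: replace $Y$ by $Y-c$ and $z$ by $z-c$, so that the starting point becomes $x=-c$. Relation (8) depends only on differences and is unaffected, except that the starting point is now $x$. Suppose (8) holds with original $|z|>\delta_0$ and $z-c\in[0,r)$. In relative coordinates $z\in[0,r)$ and, as $r<\delta\le\delta_0/2$ and $r<R$, we have $\delta_0/2<|x|<2R$.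

Then a.s. $u\le\zeta$. Otherwise $Y_{jh}\in F_r$, $\mathsf A_j$ occurs and $(j+1)h<u$ for some $j$. Take $p\in F$ with $|p-Y_{jh}|\le r$. The point $p+z$ lies in $Y_{jh}+[-3r,3r]$, so by (5) it equals $Y_{s-}$ for some $0<s<u$. Then $Y_{s-}-z=p\in F$, contradicting (8).

**Step 4: the two ways to reach the base point.** Let $\sigma=\inf\{t:|Y_t|<2\rho\}$ and $\sigma_1=\inf\{t:|Y_t|<\rho\}$. As $|x|>4\rho$ and $Y_{u-}=z\in[0,r)$ with $r<\rho$, we have $0<\sigma\le\sigma_1<u\le\zeta$; also $|Y_\sigma|\le2\rho\le|Y_{\sigma-}|$. Put $k_0=\lceil K_0\log(1/\gamma)\rceil$ with $K_0=K_0(\alpha)$ such that $(1-c_1)^{k_0}\le\gamma^\alpha$; then also $(1-c_0)^{k_0}\le\gamma^\alpha$. Define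

* $\mathrm{Ev}_1$: $\sigma\le\zeta$, $2\rho\le|Y_{\sigma-}|<\delta'$, $|Y_\sigma|\le\frac32\rho$;
* $\mathrm{Ev}_2$: $\sigma<\zeta$ and $G$, where $G$ is the event that $\sup_{s\le k_0h}|Y_{\sigma+s}-Y_\sigma|\ge\rho/2$, or that none of the events $\mathsf A$ for the increments on $[\sigma+ih,\sigma+(i+1)h]$, $0\le i<k_0$, occurs.

*If $|Y_\sigma|>\frac32\rho$, then a.s. $\mathrm{Ev}_2$ occurs.* Since $|Y_{\sigma_1}|\le\rho$, $|Y_{\sigma_1}-Y_\sigma|\ge\rho/2$. If $\sup_{s\le k_0h}|Y_{\sigma+s}-Y_\sigma|<\rho/2$, then $u>\sigma_1>\sigma+k_0h$ and $Y_{\sigma+ih}\in[-\frac52\rho,\frac52\rho]\subset F_r$ for $i\le k_0$. So no event $\mathsf A$ with $i<k_0$ can occur, by the argument for $u\le\zeta$ applied at the stopping times $\sigma+ih$.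

*If $|Y_\sigma|\le\frac32\rho$ and $|Y_{\sigma-}|<\delta'$, then $\mathrm{Ev}_1$ occurs*, by definition.

**Step 5: jumps from far away disappear.** Let $\gamma,\delta'$ be fixed, $\rho=\rho_n\to0$, $r_n=\gamma\rho_n$, let $c_n$ be base points with $z-c_n\in[0,r_n)$, and write $\sigma_{(n)}$ for the corresponding $\sigma$. We claim that a.s. on $E_{\delta_0}$, $|Y_{\sigma_{(n)}-}-c_n|<\delta'$ (absolute coordinates) for all large $n$. Otherwise, for infinitely many $n$, $\sigma_{(n)}$ is the time of a jump of size at least $\delta'/2$ in $(0,u)$, since $|Y_{\sigma_{(n)}}-c_n|\le2\rho_n<\delta'/2$. There are finitely many such times, so one of them, $s_0<u$, occurs for infinitely many $n$. As $|Y_{s_0}-c_n|\le2\rho_n$ and $c_n\to z$, $Y_{s_0}=z$. By (7) there is $s'\in(s_0,u)$ with $Y_{s'-}=z$, so $0=Y_{s'-}-z\in D$ by (8), a contradiction.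

**Step 6: the counting bound.** Take base points $c=(k-\theta)r_n$, $k\in\mathbb Z$, for fixed $\theta\in[0,1)$. The cells $[c,c+r_n)$ tile the line. By Steps 3–5, up to a null set, on $E_{\delta_0}$ for all large $n$ one of $\mathrm{Ev}_1,\mathrm{Ev}_2$ occurs for some base point with $\delta_0/2<|c|<2R$. By Fatou, $P^*(E_{\delta_0})\le\liminf_n\sum_k[P^{-c}(\mathrm{Ev}_1)+P^{-c}(\mathrm{Ev}_2)]$ over these base points. Integrate over $\theta\in[0,1)$, using Fatou again and $\int_0^1\sum_k\phi((k-\theta)r)\,d\theta=\frac1r\int\phi$: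
$$P^*(E_{\delta_0})\le\liminf_{\rho\to0}\frac1r\int m(x)\big[P^x(\mathrm{Ev}_1)+P^x(\mathrm{Ev}_2)\big]dx,\qquad m=1_{\{\delta_0/2<|x|<2R\}}.\tag{9}$$

## 10. Occupation density of the softly killed process

**Step 1: domination by a linear recursion.** We want a density that bounds the occupation of the killed process and satisfies an exact equation. Let $\mu_j(y)\,dy=\int m(x)P^x(\zeta>jh,Y_{jh}\in dy)\,dx$. By the Markov property at $jh$ and (6), $\mu_{j+1}\le P_h(\chi\mu_j)$ with $\chi=1-c_11_{F_r}$. Let $\tilde\mu_0=m$ and $\tilde\mu_{j+1}=P_h(\chi\tilde\mu_j)$; then $\mu_j\le\tilde\mu_j\le1$. Put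
$$N=h\sum_{j\ge0}\tilde\mu_j,\qquad w=\chi N .$$

**Step 2: bounds that do not depend on the small parameters.** We show
$$\|N\|_1+\|N\|_\infty\le C_\delta.\tag{10}$$
Let $i=\lceil R^\alpha/h\rceil$. We have $\tilde\mu_{j+i}\le P_{ih}\tilde\mu_j$ and $\{|y|\ge R\}\subset F\subset F_r$. By symmetry and scaling, for all $y$, $P^y(|Y_{ih}|\ge R)\ge\frac12P^0(|Y_{ih}|\ge R)\ge\frac12P^0(|Y_1|\ge1)=:c$. Thus
$$\|\tilde\mu_{j+i+1}\|_1=\|\chi\tilde\mu_{j+i}\|_1\le\|\chi P_{ih}\tilde\mu_j\|_1\le(1-c_1c)\|\tilde\mu_j\|_1 .$$
As $\|\tilde\mu_j\|_1$ is nonincreasing in $j$, $h\sum_j\|\tilde\mu_j\|_1\le h(i+1)\|m\|_1/(c_1c)\le C_\delta$; here $h(i+1)\le R^\alpha+2h\le3R^\alpha$. Moreover $\tilde\mu_{j+i}\le\|p_{ih}\|_\infty\|\tilde\mu_j\|_1\le C_\delta\|\tilde\mu_j\|_1$, since $ih\ge R^\alpha$. So $\|N\|_\infty\le hi+C_\delta\le C_\delta$.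

**Step 3: the equation and its quadratic form.** By definition $N=hm+P_hw$. Also $N=w/\chi=w+b1_{F_r}w$ with $b=c_1/(1-c_1)$. So
$$w-P_hw+b1_{F_r}w=hm.\tag{11}$$
Put $\kappa_h=p_h/h$, so $\int\kappa_h=1/h$. Multiply (11) by $wf/h$, where $f\ge0$ is bounded and integrable, integrate, and symmetrize in $(x,y)$; all integrals converge absolutely. With indices denoting evaluation,
$$\tfrac12\iint(w_x-w_y)(w_xf_x-w_yf_y)\kappa_h(x-y)\,dx\,dy+\frac bh\int_{F_r}w^2f=\int mwf.\tag{12}$$
By (F1) and $h=Tr^\alpha$,
$$c(r+|v|)^{-1-\alpha}\le\kappa_h(v)\le C|v|^{-1-\alpha}.\tag{13}$$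

## 11. A weighted energy estimate

The quantity to be bounded is the rate at which the killed process jumps from within $\delta'$ to the base point. Write $\mathsf x=\rho+|x|$, $\mathsf y=\rho+|y|$, and
$$f_\infty(x)=\mathsf x^{-1-\alpha},\qquad f(x)=\mathsf x^{-1-\alpha}(1+|x|/\delta')^{-1},\qquad\Sigma=\int wf,\qquad\Sigma_\infty=\int wf_\infty .$$
The weight $f_\infty$ imitates $\nu(x,0)$, smoothed at scale $\rho$; $f$ is the same for $|x|\lesssim\delta'$ and smaller beyond. The plan is to show first $\Sigma_\infty\le C_\delta$, then that $\Sigma$ is small. In Steps 1–5, $f$ stands for either weight; for $f_\infty$ read $\delta'=\infty$ and $\Sigma=\Sigma_\infty$.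

**Step 1: near and far pairs.** This step prepares the comparison of $f_x$ and $f_y$. Call $(x,y)$ *near* if $|x-y|\le\frac12\max(\mathsf x,\mathsf y)$, and *far* otherwise. For instance, if $\rho=1$, then $(10,13)$ is near and $(10,-10)$ is far. For near pairs $\frac12\mathsf x\le\mathsf y\le2\mathsf x$, because $|\mathsf x-\mathsf y|\le|x-y|$. As $f=\delta'\,\mathsf x^{-1-\alpha}(\delta'+|x|)^{-1}$ and $\rho\le\delta'$, the ratio of $\delta'+|x|$ to $\delta'+|y|$ is closer to $1$ than $\mathsf x/\mathsf y$, so $|\log f_x-\log f_y|\le(2+\alpha)|\log\mathsf x-\log\mathsf y|\le C\min(1,|x-y|/\mathsf x)$ for near pairs. Hence for near pairs $f_x\asymp f_y$ and $|f_x-f_y|\le Cf_x|x-y|/\mathsf x$.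

**Step 2: the energy inequality.** We bound the left side of (12) from below by a genuine energy. For near pairs write $w_xf_x-w_yf_y=\frac12(f_x+f_y)(w_x-w_y)+\frac12(f_x-f_y)(w_x+w_y)$. With $|ab|\le a^2+b^2/4$,
$$(w_x-w_y)(w_xf_x-w_yf_y)=\tfrac12(f_x+f_y)(w_x-w_y)^2+\tfrac12(f_x-f_y)(w_x^2-w_y^2)$$
$$\ge\tfrac14(f_x+f_y)(w_x-w_y)^2-\frac{(f_x-f_y)^2}{4(f_x+f_y)}(w_x+w_y)^2 .$$
By Step 1, $(w_x+w_y)^2\le2w_x^2+2w_y^2$, symmetry, and (13), the last term contributes at most
$$C\int w_x^2f_x\mathsf x^{-2}\int_{|x-y|\le\mathsf x}|x-y|^{1-\alpha}dy\,dx\le C\int w^2f\mathsf x^{-\alpha} .$$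
For far pairs the integrand is at least $-w_xw_y(f_x+f_y)$. By symmetry take $\mathsf x\ge\mathsf y$; then $f_x\le f_y$ and $\kappa_h(x-y)\le C\mathsf x^{-1-\alpha}$. So the far contribution is at least $-C\int w_yf_y\,dy\int w_x\mathsf x^{-1-\alpha}dx=-C\Sigma\Sigma_\infty$. Hence by (12)
$$\mathcal H:=\tfrac18\iint_{\rm near}(f_x+f_y)(w_x-w_y)^2\kappa_h(x-y)\,dx\,dy+\frac bh\int_{F_r}w^2f\ \le\ C\int w^2f\mathsf x^{-\alpha}+C\Sigma\Sigma_\infty+\int mwf.\tag{14}$$
All quantities are finite, since $w\in L^1\cap L^\infty$ and $\kappa_h,f$ are bounded and integrable.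

**Step 3: a partition adapted to the gaps.** On each piece of the partition we shall need a stretch of $F_r$, where $w$ is controlled by the second term of $\mathcal H$. Call a gap *large* if its length is at least $r$; there are finitely many large gaps. The complement of their union consists of closed intervals (possibly single points, possibly unbounded), contained in $F_r$. Those of length at least $r$ are cut into pieces of length in $[r,2r]$ (type 1, $I\subset F_r$). Those of length less than $r$ are bounded, hence lie between two large gaps, and are attached to the large gap on their left. A large gap $(a,a+g)$ with its possible attachment is a type 2 interval $I$, of length $|I|\le2g$; as $a\in F$, its left end segment $[a,a+r]$ lies in $F_r$. Let $\mathsf g(x)=|I|\ge r$ for $x\in I$.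

Let $I$ meet $(-\delta,\delta)$. In type 1, $|I|\le2r\le2\gamma\mathsf x$ for all $x\in I$. In type 2 the attachment has length less than $r<\delta$, so the gap meets $(-2\delta,2\delta)$ and $g\le\epsilon\,\mathrm{dist}(0,\text{gap})$. For $x\in I$, $|x|\ge\mathrm{dist}(0,\text{gap})-g\ge(1-\epsilon)\,\mathrm{dist}(0,\text{gap})$, so $|I|\le2g\le3\epsilon\mathsf x$. As $\gamma\le\epsilon$, in both cases $\mathsf g\le3\epsilon\mathsf x$ on $I$. Since $3\epsilon<\frac12$, all pairs in $I\times I$ are near, and $f$ is comparable to a constant on $I$.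

**Step 4: a Poincaré inequality.** For every $I$ of the partition,
$$\int_Iw^2\le C|I|^\alpha\Big[\iint_{I^2}(w_x-w_y)^2\kappa_h(x-y)\,dx\,dy+\frac1h\int_{I\cap F_r}w^2\Big].\tag{15}$$
For type 1 this follows from $I\subset F_r$ and $h\le T|I|^\alpha$. For type 2 let $I_k=[a,a+2^kr]$ for $2^kr\le|I|$, let the last set be $I$ itself, let $\bar w_k$ be the averages of $w$ over these sets, $\bar w_I$ the last one, and $\mathcal E$ the double integral in (15). Since $r\le|I_{k+1}|$, (13) gives $\kappa_h(x-y)\ge c|I_{k+1}|^{-1-\alpha}$ on $I_{k+1}^2$. With $|I_{k+1}|\le2|I_k|$,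
$$|\bar w_k-\bar w_{k+1}|^2\le\frac1{|I_k||I_{k+1}|}\iint_{I_{k+1}^2}(w_x-w_y)^2\,dx\,dy\le C|I_{k+1}|^{\alpha-1}\mathcal E .$$
As $\alpha>1$, the square roots form a geometric series, up to one extra term, and $|\bar w_I-\bar w_0|^2\le C|I|^{\alpha-1}\mathcal E$. Also $\bar w_0^2\le\frac1r\int_{[a,a+r]}w^2=Tr^{\alpha-1}\frac1h\int_{[a,a+r]}w^2$, and $\int_I(w-\bar w_I)^2\le|I|^{-1}\iint_{I^2}(w_x-w_y)^2\,dx\,dy\le C|I|^\alpha\mathcal E$. Insert these into $\int_Iw^2\le2\int_I(w-\bar w_I)^2+4|I|\big(|\bar w_I-\bar w_0|^2+\bar w_0^2\big)$ and use $r\le|I|$. This proves (15).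

**Step 5: a closed system of inequalities.** Put $Q=\int_{|x|<\delta}w^2f\mathsf g^{-\alpha}$, finite since $\mathsf g\ge r$. Multiply (15) by $|I|^{-\alpha}\sup_If$ and sum over the $I$ meeting $(-\delta,\delta)$; the squares $I\times I$ are disjoint up to null sets and consist of near pairs, so $Q\le C\mathcal H$. By (14), since $\mathsf x^{-\alpha}\le(3\epsilon)^\alpha\mathsf g^{-\alpha}$ and $m=0$ for $|x|<\delta$,
$$Q\le C_*(3\epsilon)^\alpha Q+C_*\Sigma\Sigma_\infty+C_*\int_{|x|\ge\delta}(w^2f\mathsf x^{-\alpha}+wf),\qquad C_*=C_*(\alpha).\tag{16}$$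
By Cauchy–Schwarz,
$$\Sigma\le(Q\,\Theta)^{1/2}+\int_{|x|\ge\delta}wf,\qquad\Theta=\int_{|x|<\delta}f\mathsf g^\alpha\le C_*\gamma^\alpha+C_*\int_{|x|<4\delta}g_0^\alpha|x|^{-1-\alpha}(1+|x|/\delta')^{-1}dx\tag{17}$$
(enlarging $C_*$). The bound on $\Theta$ is checked by type. In type 1, $\mathsf g^\alpha\le(2r)^\alpha$ and $r^\alpha\int f_\infty\le Cr^\alpha\rho^{-\alpha}=C\gamma^\alpha$. In type 2, $\int_If\mathsf g^\alpha\le Cg^{1+\alpha}\inf_If\le C\int_{\rm gap}g_0^\alpha f$, and $f(x)\le|x|^{-1-\alpha}(1+|x|/\delta')^{-1}$; the gap meets $(-2\delta,2\delta)$ and has length at most $2\epsilon\delta$, so it lies in $(-4\delta,4\delta)$.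

**Step 6: $\Sigma_\infty$ is bounded.** Take the weight $f_\infty$, so $\Sigma=\Sigma_\infty$. By (10) the $|x|\ge\delta$ terms are at most $C_\delta$. By the choice of $\delta$ and $\gamma$, and $\gamma^\alpha\le\epsilon^\alpha\le\epsilon$, we have $\Theta\le2C_*\epsilon$. So (17) gives $\Sigma_\infty^2\le2Q\Theta+C_\delta\le4C_*\epsilon Q+C_\delta$. Choose $\epsilon=\epsilon(\alpha)$ so that $C_*(3\epsilon)^\alpha+4C_*^2\epsilon\le\frac12$. Then (16) gives $Q\le\frac12Q+C_\delta$. As $Q<\infty$, $Q\le C_\delta$ and $\Sigma_\infty\le C_\delta$.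

**Step 7: $\Sigma$ is small.** Take the weight $f$. Since $f\le\delta'|x|^{-2-\alpha}$, the $|x|\ge\delta$ terms are now at most $C_\delta\delta'$. By (16) and $\Sigma_\infty\le C_\delta$, $Q\le C_\delta(\Sigma+\delta')$. By (17), $\Sigma\le(C_\delta(\Sigma+\delta')\Theta)^{1/2}+C_\delta\delta'\le\frac12\Sigma+C_\delta(\Theta+\delta')$. Hence
$$\Sigma\le C_\delta(\gamma^\alpha+\omega(\delta')),\quad\Sigma_\infty\le C_\delta,\qquad\omega(\delta')=\delta'+\int_{|x|<4\delta}g_0^\alpha|x|^{-1-\alpha}(1+|x|/\delta')^{-1}dx,\tag{18}$$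
and $\omega(\delta')\to0$ as $\delta'\to0$ by dominated convergence, since $\int_{|x|<4\delta}g_0^\alpha|x|^{-1-\alpha}dx\le\epsilon<\infty$.

## 12. The two counts and the proof of Theorem B

**Step 1: counting $\mathrm{Ev}_1$, jumps from distance less than $\delta'$.** On $\mathrm{Ev}_1$ the path has, at the time $\sigma\le\zeta$, a jump from $\{2\rho\le|y|<\delta'\}$ into $[-\frac32\rho,\frac32\rho]$. By (F4),
$$P^x(\mathrm{Ev}_1)\le E^x\int_0^\zeta\psi(Y_s)\,ds,\qquad\psi(y)=1_{2\rho\le|y|<\delta'}\,\nu\big(y,[-\tfrac32\rho,\tfrac32\rho]\big)\le C\rho f(y).$$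
The last inequality holds because for $|y|\ge2\rho$ the distance from $y$ to the target is at least $|y|/4\ge c\,\mathsf y$, and for $|y|<\delta'$ the factor $(1+|y|/\delta')^{-1}$ is at least $\frac12$.

For $s\le h$ we have $P_sf\le C(f+\gamma^\alpha f_\infty)$. Split $P_sf(x)=\int p_s(x-y)f(y)\,dy$. Near pairs give at most $Cf(x)$. Far pairs with $\mathsf y\ge\mathsf x$ give at most $f(x)$. For far pairs with $\mathsf y<\mathsf x$ we have $|x-y|>\frac12\mathsf x$, so they give at most $Cs\,\mathsf x^{-1-\alpha}\int f\le Ch\rho^{-\alpha}f_\infty(x)\le C\gamma^\alpha f_\infty(x)$.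

As $\zeta$ is a multiple of $h$, we may sum over the intervals $[jh,(j+1)h]$ with $\zeta>jh$. With $\mu_j\le\tilde\mu_j$ and $N\le(1-c_1)^{-1}w$,
$$\frac1r\int m(x)P^x(\mathrm{Ev}_1)\,dx\le\frac1r\sum_j\int\mu_j\int_0^hP_s\psi\,ds\,dy\le\frac{C\rho}r\int N(f+\gamma^\alpha f_\infty)\le C\gamma^{-1}(\Sigma+\gamma^\alpha\Sigma_\infty).$$

**Step 2: counting $\mathrm{Ev}_2$, slow approach through the $r$-dense region.** On $\{\sigma<\infty\}$, by the strong Markov property at $\sigma$, $G$ is independent of $\mathcal F_\sigma$, and $\{\sigma<\zeta\}\in\mathcal F_\sigma$. By (F3) and independence of the $k_0$ pieces,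
$$P(G)\le Ck_0h\rho^{-\alpha}+(1-c_0)^{k_0}\le C\gamma^\alpha\log(1/\gamma).$$
If $\sigma\in[jh,(j+1)h)$ and $\sigma<\zeta$, then $\zeta>jh$. Given $\mathcal F_\sigma$, with probability at least $\frac12$ the path stays within $\rho$ of $Y_\sigma$ during $[\sigma,\sigma+h]$, so that $|Y_{(j+1)h}|\le3\rho$. Hence
$$\int m(x)P^x(\sigma<\zeta)\,dx\le2\sum_j\int_{-3\rho}^{3\rho}P_h\mu_j\le C\sum_j\int_{-3\rho}^{3\rho}\tilde\mu_{j+1}\le\frac Ch\int_{-3\rho}^{3\rho}N\le\frac{C\rho^{1+\alpha}}h\,\Sigma .$$
Here we used $P_h\mu_j\le P_h\tilde\mu_j\le(1-c_1)^{-1}\tilde\mu_{j+1}$, then $N\le Cw$, and $f\ge c\rho^{-1-\alpha}$ on $[-3\rho,3\rho]$ (where $\mathsf x\le4\rho$ and $|x|\le\delta'$). Since $\rho^{1+\alpha}/(rh)=T^{-1}\gamma^{-1-\alpha}$,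
$$\frac1r\int m(x)P^x(\mathrm{Ev}_2)\,dx\le C\,\frac{\rho^{1+\alpha}}{rh}\,\gamma^\alpha\log(1/\gamma)\,\Sigma\le C\gamma^{-1}\log(1/\gamma)\,\Sigma .$$

**Step 3: letting the parameters go to zero.** Insert both counts and (18) into (9): for all small $\gamma$ and all $\delta'\le\delta$,
$$P^*(E_{\delta_0})\le C_\delta\log(1/\gamma)\big[\gamma^{\alpha-1}+\gamma^{-1}\omega(\delta')\big].$$
The left side does not depend on $\gamma,\delta'$. Let $\delta'\to0$ with $\gamma$ fixed, then $\gamma\to0$; since $\alpha>1$, $P^*(E_{\delta_0})=0$. This holds for every $\delta_0>0$ and every rational $q$, so by Step 1 of Section 9 a.s. no $\tau_0,\ell$ as in Theorem B exist. In particular (P) fails when $\Lambda_0(s_D)<\infty$; and it holds when $\Lambda_0(s_D)=\infty$ by the known result quoted in Section 1. $\blacksquare$
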